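\title{Rouquier dimension is not subadditive on products of schemes}

\begin{abstract}
We show that the Rouquier dimension of the bounded derived category of coherent sheaves on a product $X\times Y$ of separated schemes of finite type over a perfect field $k$ can exceed the sum of the dimensions for $X$ and $Y$. For $X=\operatorname{Spec}k[x]/(x^n)$ and $Y=\operatorname{Spec}k[y]/(y^m)$ with $n,m\ge4$, both factors have dimension $1$ and the product has dimension at least $3$. The same happens for the square of the integral curve $v^2=u^5$. Both examples come from a lower bound for complete intersections, obtained by composing ghost maps of two kinds: those built from cohomology operators, and those built from a family of modules that exists on the product but on neither factor.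
\end{abstract}

\section{Introduction}

\subsection{The dimension of a triangulated category}

How many cones does it take to build every complex of coherent sheaves on a scheme out of a single complex? The Rouquier dimension makes this count precise. Let $\mathcal T$ be a triangulated category. For a full subcategory $\mathcal I$, let $\langle\mathcal I\rangle_1$ be the smallest full subcategory containing $\mathcal I$ and closed under finite direct sums, direct summands and shifts. For full subcategories $\mathcal I_1,\mathcal I_2$, let $\mathcal I_1*\mathcal I_2$ consist of the objects $M$ that fit into a distinguished triangle $M_1\to M\to M_2\to M_1[1]$ with $M_i\in\mathcal I_i$, and put $\mathcal I_1\diamond\mathcal I_2=\langle\mathcal I_1*\mathcal I_2\rangle_1$ and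
\[
\langle\mathcal I\rangle_{m+1}=\langle\mathcal I\rangle_m\diamond\langle\mathcal I\rangle_1 .
\]
Thus sums, summands and shifts are free, each cone costs one step, and $\langle G\rangle_{d+1}$ consists of what can be built from an object $G$ with $d$ cones. The \emph{dimension} $\dim\mathcal T$ is the least $d\ge0$ such that $\mathcal T=\langle G\rangle_{d+1}$ for some object $G$, and $\dim\mathcal T=\infty$ if there is no such $d$.

For a scheme $X$ let $D^b(X)$ be the bounded derived category of coherent sheaves on $X$. If $X=\operatorname{Spec}k$ is a point, every complex of vector spaces is isomorphic to the sum of its shifted cohomology groups, so $D^b(X)=\langle k\rangle_1$ and the dimension is $0$. For affine $n$-space, Hilbert's syzygy theorem and Lemma~\ref{lem:gldim} below give $\dim D^b(\mathbb A^n_k)\le n$. The following results are due to Rouquier.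
\begin{enumerate}
\item[(R1)] If $X$ is a separated scheme of finite type over a perfect field, then $\dim D^b(X)<\infty$.
\item[(R2)] If $X$ is a smooth projective variety and the structure sheaf $\mathcal O_\Delta$ of the diagonal $\Delta\subset X\times X$ has a resolution $0\to C_{-r}\to\dots\to C_0\to\mathcal O_\Delta\to0$ in which each term is a finite direct sum of sheaves $E\boxtimes F$ with $E,F$ locally free on $X$, then $\dim D^b(X)\le r$.
\item[(R3)] If $X$ is a smooth projective variety of dimension $n$, then $n\le\dim D^b(X)\le2n$.
\end{enumerate}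

\subsection{The question}

The bounds in (R2) and (R3) are additive on products. Let $X$, $Y$ and $X\times Y$ be smooth projective varieties. The dimension of $X\times Y$ is the sum of the dimensions $n$ and $m$ of the factors. If the diagonals of $X$ and $Y$ have resolutions as in (R2) of lengths $r$ and $r'$, then by the K\"unneth formula their external tensor product is a resolution of the diagonal of $X\times Y$ of length $r+r'$, and its terms are sums of sheaves $(E\boxtimes E')\boxtimes(F\boxtimes F')$, as (R2) requires. Moreover (R3) gives $\dim D^b(X\times Y)\le2(n+m)\le2\big(\dim D^b(X)+\dim D^b(Y)\big)$. It is natural to guess that the factor $2$ is superfluous and that smoothness plays no role. This is the following question, posed in \cite{CMR}.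

\begin{quote}
Let $k$ be a perfect field and let $X,Y$ be separated schemes of finite type over $k$. Is it always true that
\begin{equation}\label{eq:question}
\dim D^b(X\times_kY)\le\dim D^b(X)+\dim D^b(Y)\,?
\end{equation}
\end{quote}
By (R1) all three numbers are finite.

\subsection{Results}

The answer is no, over every perfect field.

\begin{theorem}\label{thm:main}
Let $k$ be a perfect field, $n,m\ge4$, $X=\operatorname{Spec}k[x]/(x^n)$ and $Y=\operatorname{Spec}k[y]/(y^m)$. Then $\dim D^b(X)=\dim D^b(Y)=1$ and $3\le\dim D^b(X\times Y)\le4$. In particular \eqref{eq:question} fails.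
\end{theorem}

The lower bound is a case of a general estimate for complete intersections. For a noetherian ring $A$ we write $D^b(A)=D^b(\operatorname{Spec}A)$.

\begin{theorem}\label{thm:lower}
Let $k$ be a perfect field and $P=k[x_1,\dots,x_r,y_1,\dots,y_e]$ with $r\ge1$, $e\ge0$. Let $f_1,\dots,f_c$ with $c\ge1$ be a sequence in $P$ that is regular in every order, with
\[
f_i\in\big((x_1,\dots,x_r)^r+(y_1,\dots,y_e)\big)^2\quad\text{for all } i ,
\]
and let $A=P/(f_1,\dots,f_c)$. Then $\dim D^b(A)\ge c+r-1$.
\end{theorem}

With more factors the failure grows, and nilpotent elements are not responsible for it.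

\begin{theorem}\label{thm:more}
Let $k$ be a perfect field and $c\ge1$.
\begin{enumerate}
\item[(a)] Let $n_1,\dots,n_c\ge2c$ and $X_i=\operatorname{Spec}k[x]/(x^{n_i})$. Then $\dim D^b(X_i)=1$ for all $i$, and
\[
2c-1\le\dim D^b(X_1\times\dots\times X_c)\le2c .
\]
So the defect $\dim D^b(\prod X_i)-\sum\dim D^b(X_i)$ is at least $c-1$. If $C$ is a constant with $\dim D^b(\prod X_i)\le C\sum\dim D^b(X_i)$ for all finite families, then $C\ge2$. Within the class of products of schemes $\operatorname{Spec}k[x]/(x^n)$, $n\ge2$, the constant $C=2$ works.
\item[(b)] Let $n\ge\max(3,2c)$ be odd and let $X$ be the integral affine curve $v^2=u^n$. Then $\dim D^b(X)=1$, the $c$-fold product $X^c$ is integral, and $\dim D^b(X^c)\ge2c-1$. So $X\times X$ violates \eqref{eq:question} for odd $n\ge5$.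
\end{enumerate}
\end{theorem}

We do not decide which of $2c-1$ and $2c$ is the exact value in (a) when $c\ge2$.

The number $c+r-1$ has two sources. Each equation $f_i$ contributes $1$, and this part is additive on products. The summand $r-1$ is the number of parameters of a family of modules supported at the origin, indexed by tangent directions; the product of two rings $k[x]/(x^n)$ carries a one-parameter family of this kind while each factor has only finitely many indecomposable modules. Section~\ref{sec:small} shows both mechanisms in the smallest cases. Sections~\ref{sec:operators}--\ref{sec:proof} prove Theorem~\ref{thm:lower}, and Sections~\ref{sec:trunc} and~\ref{sec:curves} supply the upper bounds and finish the proofs of Theorems~\ref{thm:main} and~\ref{thm:more}.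

\subsection{Conventions}

Throughout, $k$ is a perfect field and $\otimes=\otimes_k$ when no base is indicated. Rings are commutative, except for the ring $\Gamma$ in Lemma~\ref{lem:gldim} and the endomorphism rings of Section~\ref{sec:trunc}. For a ring $\Lambda$, $D(\Lambda)$ is the derived category of all $\Lambda$-modules, $D^-(\Lambda)$ the full subcategory of complexes with cohomology bounded above, and $D^{\mathrm{bd}}(\Lambda)$ that of complexes with bounded cohomology; the latter is the localization of the homotopy category of bounded complexes at quasi-isomorphisms. For noetherian $A$ we identify $D^b(A)$ with the full subcategory of $D^{\mathrm{bd}}(A)$ of complexes with finitely generated cohomology. We write $\operatorname{Ext}^i_\Lambda(F,Y)=\operatorname{Hom}_{D(\Lambda)}(F,Y[i])$ and $\operatorname{Ext}^*=\bigoplus_i\operatorname{Ext}^i$. Shifts of morphisms are suppressed: for $f:Y\to Y'[i]$ and $g:Y'\to Y''[j]$, the product $gf$ means $g[i]\circ f$. For a module $M$, $\operatorname{add}M$ is the class of direct summands of finite sums of copies of $M$. We use two immediate properties of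 the definitions: $\langle G\rangle_m\subset\langle G\rangle_{m+1}$, and an exact functor $\Psi$ sends $\langle G\rangle_m$ into $\langle\Psi G\rangle_m$.

\section{Ghost maps and the two smallest cases}\label{sec:small}

\subsection{The ghost lemma}

An upper bound for the dimension needs one good generator. A lower bound must defeat every candidate $G$, and for this one uses maps that $G$ cannot see. Let $\mathcal D$ be a triangulated category and $G\in\mathcal D$. A morphism $f$ is \emph{$G$-ghost} if $\operatorname{Hom}(G[i],f)=0$ for all $i\in\mathbb Z$. Shifts of ghosts are ghosts.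

\begin{lemma}\label{lem:ghost}
Let $Y_0\xrightarrow{f_1}Y_1\to\dots\xrightarrow{f_m}Y_m$ with $m\ge1$ be $G$-ghosts and let $Z\in\langle G\rangle_m$. Then $f_m\cdots f_1h=0$ for every $h:Z\to Y_0$.
\end{lemma}

\begin{proof}
Call $Z$ \emph{$m$-blind} if the conclusion holds for all chains of $m$ ghosts and all $h$. The $m$-blind objects are closed under finite sums, summands and, since shifts of ghosts are ghosts, under shifts. The object $G$ is $1$-blind by definition, which settles $m=1$. For the step from $m$ to $m+1$ it suffices to treat a triangle $Z'\xrightarrow{\iota}Z\xrightarrow{p}Z''\to Z'[1]$ with $Z'\in\langle G\rangle_m$ and $Z''\in\langle G\rangle_1$. By induction $f_m\cdots f_1h\iota=0$, so $f_m\cdots f_1h=h'p$ for some $h':Z''\to Y_m$, and $f_{m+1}h'=0$ by the case $m=1$.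
\end{proof}

\begin{corollary}\label{cor:ghost}
Let $A$ be a noetherian ring and $m\ge1$. Suppose that for every $G\in D^b(A)$ there is a chain of $m$ $G$-ghosts in $D(A)$ with nonzero composite whose first object $U$ lies in $D^b(A)$. Then $\dim D^b(A)\ge m$.
\end{corollary}

\begin{proof}
If $D^b(A)=\langle G\rangle_{d+1}$ with $d<m$, then $U\in\langle G\rangle_m$, also when this is formed in $D(A)$, and Lemma~\ref{lem:ghost} with $h=\mathrm{id}_U$ makes the composite zero.
\end{proof}

Only the first object of the chain has to have finitely generated cohomology. We will use this freedom.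

\subsection{One equation: the ring $k[x]/(x^n)$}

The upper bound for the factors rests on one exact sequence.

\begin{lemma}\label{lem:ZB}
Let $A$ be a noetherian ring, $M$ a finitely generated $A$-module, and $F$ a bounded complex of $A$-modules whose cycles $\mathcal Z^i$ and boundaries $\mathcal B^i$ all lie in $\operatorname{add}M$. Then $F\in\langle M\rangle_2$.
\end{lemma}

\begin{proof}
View $\mathcal Z$ and $\mathcal B$ as complexes with zero differential. The sequences $0\to\mathcal Z^i\to F^i\xrightarrow{d}\mathcal B^{i+1}\to0$ form an exact sequence of complexes $0\to\mathcal Z\to F\to\mathcal B[1]\to0$, and the outer terms lie in $\langle M\rangle_1$.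
\end{proof}

\begin{proposition}\label{prop:factor}
Let $A=k[x]/(x^n)$ with $n\ge2$. Then $\dim D^b(A)=1$.
\end{proposition}

\begin{proof}
By the structure theorem for modules over $k[x]$, every finitely generated $A$-module lies in $\operatorname{add}M$ for $M=\bigoplus_{j=1}^nk[x]/(x^j)$. Lemma~\ref{lem:ZB} gives $D^b(A)=\langle M\rangle_2$, so the dimension is at most $1$.

For the lower bound fix $G\in D^b(A)$; we need one nonzero $G$-ghost. The residue field has the free resolution
\[
\Pi:\quad\cdots\to A\xrightarrow{x^{n-1}}A\xrightarrow{\,x\,}A\xrightarrow{x^{n-1}}A\xrightarrow{\,x\,}A ,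
\]
which is periodic of period $2$. Let $\chi:\Pi\to\Pi[2]$ be the identity in degrees $\le-2$ and zero in degrees $-1,0$; it is a morphism $k\to k[2]$ in $D(A)$. For $b\ge0$ let $U(b)\subset\Pi$ be the subcomplex of terms in degrees $\ge-2b-1$. The exact sequence $0\to U(b)\to\Pi\to\Pi[2b+2]\to0$ gives a triangle
\[
U(b)\xrightarrow{\ \pi\ }k\xrightarrow{\chi^{b+1}}k[2b+2]\to U(b)[1].
\]

We claim that there is $b$ such that every homogeneous element of $\operatorname{Ext}^*_A(G,k)$ killed by a power of $\chi$ is killed by $\chi^b$. The module $A$ is injective, because the pairing that sends $(a,a')$ to the coefficient of $x^{n-1}$ in $aa'$ gives $A\cong\operatorname{Hom}_k(A,k)$. Hence $\operatorname{Ext}^i_A(G,A)=0$ for $i\gg0$, and so $\operatorname{Ext}^i_A(G,U(0))=0$ for $i\gg0$, as $U(0)$ is the complex $A\xrightarrow{x}A$. The triangle for $b=0$ shows that $\chi$ is injective on $\operatorname{Ext}^i_A(G,k)$ for $i\ge i_0$. Also $\operatorname{Ext}^i_A(G,k)=0$ for $i<i_1$. Any $b\ge0$ with $i_1+2b\ge i_0$ works: if $\chi^m\psi=0$, then $\chi^b\psi$ has degree at least $i_0$ and is killed by a power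 of $\chi$, so it is zero.

Put $\gamma=\chi^b\pi:U(b)\to k[2b]$. For $\varphi:G\to U(b)[i]$ we have $\chi^{b+1}\pi\varphi=0$ by the triangle, hence $\chi^b\pi\varphi=0$ by the choice of $b$. So $\gamma$ is $G$-ghost. On the other hand, $\operatorname{Ext}^*_A(U(b),k)$ is the cohomology of $\operatorname{Hom}_A(U(b),k)$, whose differential vanishes because $x$ and $x^{n-1}$ act by zero on $k$ (here $n\ge2$ is used), and $\gamma$ is the projection $U(b)^{-2b}=A\to k$. So $\gamma\ne0$, and Corollary~\ref{cor:ghost} applies with $m=1$.
\end{proof}

The mechanism deserves to be isolated: kill $\chi^{b+1}$ by passing to the fiber $U(b)$; then $\chi^b$ survives, but $G$ cannot tell $\chi^b$ from $\chi^{b+1}$. With $c$ equations there will be $c$ commuting operators $\chi_1,\dots,\chi_c$, and the step can be repeated $c$ times.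

\subsection{One parameter: a family over $k[x,y]/(x^4,y^4)$}\label{sub:family}

Let $A=k[x,y]/(x^4,y^4)$ and, for this discussion only, let $k$ be algebraically closed. Two equations should give two ghosts. The third comes from geometry that the factors lack. For $a\in k$ let $N_a=k[t]/(t^2)$ with $x$ acting as $t$ and $y$ as $at$: a tangent vector at the origin of slope $a$. The annihilator of $N_a$ in $k[x,y]$ is $(x^2,y-ax)$, so the $N_a$ are pairwise non-isomorphic. They are the fibers of $L=R[t]/(t^2)$, where $R=k[p]$, $x=t$, $y=pt$. The exact sequences of $A$-modules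
\[
\begin{array}{ccccccccc}
0&\to&L&\xrightarrow{p-a}&L&\to&N_a&\to&0\\
&&\downarrow&&\downarrow&&\|&&\\
0&\to&N_a&\xrightarrow{p-a}&L/(p-a)^2L&\to&N_a&\to&0
\end{array}
\]
define morphisms $\delta_a:N_a\to L[1]$ and $\varepsilon_a:N_a\to N_a[1]$, and $\varepsilon_a$ is $\delta_a$ followed by the projection $L\to N_a$.

The class $\varepsilon_a$, and hence $\delta_a$, is nonzero for every $a$: the element $y-ax$ kills $N_a\oplus N_a$, but it sends $1\in L/(p-a)^2L$ to $(p-a)t\neq0$.

Now fix $G\in D^b(A)$. By the long exact sequence of the top row, $\delta_a$ is $G$-ghost if and only if $p-a$ is injective on $\operatorname{Ext}^i_A(G,L)$ for all $i$. Each $\operatorname{Ext}^i_A(G,L)$ is a finitely generated $R$-module, being computed from a resolution of $G$ by finitely generated free modules. Its torsion is killed by a polynomial $h_i\neq0$, so in each degree only finitely many $a$ are bad. In words: a fixed $G$ sees the first-order deformation of $N_a$ only at special values of $a$.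

Three things remain to be done, and they dictate the plan of the proof. First, there are infinitely many degrees $i$, and we need one $a$ that is good for all of them; this will follow once $\operatorname{Ext}_A^*(G,L)$ is known to be finitely generated over $R[\chi_1,\chi_2]$ (Section~\ref{sec:operators}). Second, the composite of the three ghosts must be nonzero. It will be represented by $\chi_1^{b_1}\chi_2^{b_2}\varepsilon_a$ modulo $\chi_1^{b_1+1}$ and $\chi_2^{b_2+1}$, so we need $\varepsilon_a$ to be part of a basis of $\operatorname{Ext}^*_A(N_a,N_a)$ over $k[\chi_1,\chi_2]$ (Section~\ref{sec:test}); this is where the exponent $4$ enters. Third, over a finite field there may be no good rational value of $a$, and one has to pass to an extension field and come back (Section~\ref{sec:proof}).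

\section{Cohomology operators}\label{sec:operators}

In Proposition~\ref{prop:factor} the map $\chi$ came from the periodicity of one resolution. We now need operators that act on all bounded complexes, commute with all morphisms (hence with each other and with multiplication by parameters), and survive when an equation is dropped. Naturality comes for free if $\chi$ is constructed once, as a morphism of bimodules $B\to B[2]$, and then tensored with a complex.

\subsection{Two preliminaries}

Let $C,B,R$ be $k$-algebras and $F$ a bounded complex of $B\otimes R$-modules. Call a complex of $C\otimes B$-modules \emph{right free} if it is bounded above and its terms are free over $B$. A quasi-isomorphism of right free complexes is a homotopy equivalence over $B$, so it remains a quasi-isomorphism after applying $-\otimes_BF$. Therefore the exact functor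
\[
-\otimes_B^LF:D^-(C\otimes B)\to D(C\otimes R),
\]
defined through resolutions by free $C\otimes B$-modules (which are right free, as $k$ is a field), can be computed on any right free complex. Also, for right free $H$ the functor $H\otimes_B-$ preserves quasi-isomorphisms of bounded complexes.

\begin{lemma}\label{lem:twoterm}
Let $\Lambda$ be a ring and let $M_i[1]\xrightarrow{u_i}H_i\xrightarrow{v_i}M_i'\xrightarrow{w_i}M_i[2]$, $i=1,2$, be triangles in $D(\Lambda)$ with $M_i,M_i'$ modules. Use $u_i,v_i$ to identify $H^{-1}(H_i)=M_i$ and $H^0(H_i)=M_i'$. If $\tau:H_1\to H_2$ induces $\alpha:M_1\to M_2$ and $\beta:M_1'\to M_2'$ on cohomology, then $\alpha w_1=w_2\beta$.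
\end{lemma}

\begin{proof}
Since $\operatorname{Hom}(M_1[1],M_2')=0$, we have $v_2\tau u_1=0$, so $\tau u_1=u_2\alpha'$ for some $\alpha':M_1[1]\to M_2[1]$. Complete $(\alpha',\tau)$ to a morphism of triangles $(\alpha',\tau,\beta')$. Taking $H^{-1}$ and $H^0$ gives $\alpha'=\alpha[1]$ and $\beta'=\beta$, because a morphism between modules placed in the same degree is determined by its effect on cohomology.
\end{proof}

\subsection{One equation}

Let $Q$ be a $k$-algebra, $f\in Q$ a nonzerodivisor and $B=Q/(f)$. Regard $B$ as a $Q\otimes B$-module through multiplication and choose a resolution $W\to B$ by free $Q\otimes B$-modules. Its terms are free over $Q$ and free over $B$. Put $T=B\otimes_QW=W/fW$, a right free complex of $B\otimes B$-modules. Multiplication by $f\otimes1$ gives an exact sequence of complexes of $Q\otimes B$-modules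
\begin{equation}\label{eq:WWT}
0\to W\xrightarrow{f}W\to T\to0 .
\end{equation}
The cohomology of $W$ is $B$ in degree $0$, and $f$ acts on it by zero. So the long exact sequence shows that $W\to T$ induces $B\cong H^0(T)$, that the connecting map is an isomorphism $H^{-1}(T)\cong H^0(W)=B$, and that $H^i(T)=0$ otherwise. These isomorphisms are linear over $Q\otimes B$, hence over its quotient $B\otimes B$. Truncation of $T$ gives a triangle in $D(B\otimes B)$,
\begin{equation}\label{eq:univ}
B[1]\to T\to B\xrightarrow{\ \chi\ }B[2].
\end{equation}
For a $k$-algebra $R$ and a bounded complex $F$ of $B\otimes R$-modules, define $\chi_F=\chi\otimes^L_BF:F\to F[2]$ in $D(B\otimes R)$; here $B\otimes_B^LF=F$ because $B$ is right free. Concretely, represent $\chi$ by chain maps $B\xleftarrow{\sim}H\to B[2]$ with $H$ a free resolution over $B\otimes B$; then $\chi_F$ is represented by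
\begin{equation}\label{eq:roof}
F\xleftarrow{\ \sim\ }H\otimes_BF\to F[2].
\end{equation}

\begin{proposition}\label{prop:chi}
\begin{enumerate}
\item[(a)] The maps $\chi_F$ are natural for morphisms in $D^{\mathrm{bd}}(B\otimes R)$, and $\chi_{F[1]}=\chi_F[1]$. Hence for $\varphi\in\operatorname{Ext}^*_{B\otimes R}(F,Y)$ one has $\chi_Y\varphi=\varphi\chi_F$; we denote this element by $\chi\varphi$.
\item[(b)] For a map of $k$-algebras $R'\to R$, the restriction functor $D^{\mathrm{bd}}(B\otimes R)\to D^{\mathrm{bd}}(B\otimes R')$ sends $\chi_F$ to $\chi_F$.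
\item[(c)] For $F,Y\in D^{\mathrm{bd}}(B\otimes R)$ there is an exact sequence
\begin{multline}\label{eq:les}
\cdots\to\operatorname{Ext}^{i-2}_{B\otimes R}(F,Y)\xrightarrow{\chi}\operatorname{Ext}^i_{B\otimes R}(F,Y)\xrightarrow{\operatorname{res}}\operatorname{Ext}^i_{Q\otimes R}(F,Y)\\
\to\operatorname{Ext}^{i-1}_{B\otimes R}(F,Y)\xrightarrow{\pm\chi}\operatorname{Ext}^{i+1}_{B\otimes R}(F,Y)\to\cdots
\end{multline}
in which $\operatorname{res}$ is induced by the restriction functor.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The diagram \eqref{eq:roof} is functorial in the bounded complex $F$, and its three terms preserve quasi-isomorphisms, so it defines a natural transformation on $D^{\mathrm{bd}}(B\otimes R)$. The isomorphism $H\otimes_B(F[1])\cong(H\otimes_BF)[1]$, $h\otimes z\mapsto(-1)^{|h|}h\otimes z$, is natural in $H$, and the sign is $+1$ for $H=B$ and for $H=B[2]$, which sit in even degrees. This gives $\chi_{F[1]}=\chi_F[1]$. For $\varphi:F\to Y[i]$, naturality gives $\varphi[2]\circ\chi_F=\chi_{Y[i]}\circ\varphi=\chi_Y[i]\circ\varphi$.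

(b) The diagram \eqref{eq:roof} does not depend on $R$.

(c) Apply $-\otimes_B^LF$ to \eqref{eq:univ}. The middle term is $T\otimes_BF=B\otimes_QW_F$ with $W_F=W\otimes_BF$. The map $W_F\to F$ is a quasi-isomorphism of complexes of $Q\otimes R$-modules, since $W\to B$ is a quasi-isomorphism of right free complexes. The complex $W_F$ is bounded above, and its terms are sums of modules $Q\otimes F^j$, which are free over $Q$. If $\Pi\to W_F$ is a bounded above resolution by free $Q\otimes R$-modules, it is a homotopy equivalence over $Q$, so $B\otimes_Q\Pi=(B\otimes R)\otimes_{Q\otimes R}\Pi$ is quasi-isomorphic to $B\otimes_QW_F$. Thus $T\otimes_BF$ represents $(B\otimes R)\otimes^L_{Q\otimes R}F$. The map $T\to B$ is induced by $W\to B$, so $T\otimes_BF\to F$ is the $B$-linear extension of $W_F\to F$, which is the counit of the adjunction between $(B\otimes R)\otimes^L_{Q\otimes R}-$ and restriction. We obtain a triangle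
\begin{equation}\label{eq:triF}
F[1]\to(B\otimes R)\otimes^L_{Q\otimes R}F\xrightarrow{\ \mathrm{counit}\ }F\xrightarrow{\chi_F}F[2].
\end{equation}
Apply $\operatorname{Hom}_{D(B\otimes R)}(-,Y[i])$. By adjunction the middle term gives $\operatorname{Ext}^i_{Q\otimes R}(F,Y)$, and composition with the counit corresponds to restriction.
\end{proof}

For $Q=k[x]$, $f=x^n$, $R=k$ and $F=k$, the middle term of \eqref{eq:triF} is $B\otimes_Q(Q\xrightarrow{x}Q)$, the complex $U(0)$ from the proof of Proposition~\ref{prop:factor}.

The sequence \eqref{eq:les} passes from $B$ to a ring with one equation fewer. To iterate it we must know that the operators of the remaining equations are respected.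

\begin{lemma}\label{lem:compat}
Let $Q_1\to Q_2$ be a surjection of $k$-algebras and let $f\in Q_1$ be a nonzerodivisor on $Q_1$ and on $Q_2$. Let $B_i=Q_i/fQ_i$, with complexes $W_i,T_i$ and operators $\chi^{(i)}$ as above. For $F\in D^{\mathrm{bd}}(B_2\otimes R)$, the restriction of $\chi^{(2)}_F$ to $D(B_1\otimes R)$ equals $\chi^{(1)}_F$.
\end{lemma}

\begin{proof}
Write $\mathrm{pr}:B_1\to B_2$ for the projection. As $W_1$ is a bounded above complex of free $Q_1\otimes B_1$-modules and $W_2\to B_2$ is a quasi-isomorphism, $\mathrm{pr}$ lifts to a $Q_1\otimes B_1$-linear chain map $W_1\to W_2$. It commutes with $f$, so it induces a map between the sequences \eqref{eq:WWT}, and in particular $\sigma:T_1\to T_2$. By naturality of the long exact sequence, $H^0(\sigma)$ and $H^{-1}(\sigma)$ both equal $\mathrm{pr}$ under our identifications.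

The map $\sigma$ factors as $T_1\to T_1\otimes_{B_1}B_2\xrightarrow{\tau}T_2$ with $\tau$ linear over $B_1\otimes B_2$. Applying $-\otimes^L_{B_1}B_2$ to the triangle \eqref{eq:univ} of $T_1$ gives a triangle
\[
B_2[1]\to T_1\otimes_{B_1}B_2\to B_2\xrightarrow{\ \chi'\ }B_2[2],\qquad\chi'=\chi^{(1)}\otimes^L_{B_1}B_2,
\]
in $D(B_1\otimes B_2)$. The natural maps $H\to H\otimes^L_{B_1}B_2$ map the old triangle to the new one, so $T_1\to T_1\otimes_{B_1}B_2$ induces $\mathrm{pr}$ on $H^0$ and $H^{-1}$. Hence the maps $\alpha,\beta:B_2\to B_2$ induced by $\tau$ satisfy $\alpha\,\mathrm{pr}=\mathrm{pr}=\beta\,\mathrm{pr}$, and so $\alpha=\beta=\mathrm{id}$. Lemma~\ref{lem:twoterm} gives $\chi'=\chi^{(2)}$ in $D(B_1\otimes B_2)$.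

Now apply $-\otimes^L_{B_2}F:D^-(B_1\otimes B_2)\to D(B_1\otimes R)$, with $F$ bounded. Let $B_i\leftarrow H_i\to B_i[2]$ represent $\chi^{(i)}$ as in \eqref{eq:roof}. Both $H_1\otimes_{B_1}B_2$ and $H_2$ are right free over $B_2$. So $\chi'$ is sent to the morphism represented by $(H_1\otimes_{B_1}B_2)\otimes_{B_2}F=H_1\otimes_{B_1}F$, which is $\chi^{(1)}_F$, and $\chi^{(2)}$ is sent to the restriction of $\chi^{(2)}_F$.
\end{proof}

The case $Q_1=Q_2$ shows that $\chi_F$ does not depend on the choice of $W$.

\subsection{Several equations}

From now until the end of Section~\ref{sec:proof}, $P$, $f_1,\dots,f_c$ and $A$ are as in Theorem~\ref{thm:lower}. Put $P_s=P/(f_1,\dots,f_s)$, so $P_0=P$ and $P_c=A$. For $j\le s$ let $P_s^{\hat\jmath}=P/(f_i:i\le s,\ i\ne j)$. Since the sequence is regular in every order, $f_j$ is a nonzerodivisor on $P_s^{\hat\jmath}$, and the construction with $Q=P_s^{\hat\jmath}$, $f=f_j$ gives an operator $\chi_j$ on $D^{\mathrm{bd}}(P_s\otimes R)$. Naturality of $\chi_i$ with respect to the morphism $\chi_{j,F}:F\to F[2]$ says $\chi_i\chi_j=\chi_j\chi_i$. So $\operatorname{Ext}^*_{P_s\otimes R}(F,Y)$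 is a graded module over the polynomial ring $k[\chi_1,\dots,\chi_s]$ with $\deg\chi_j=2$, and composition with any morphism is linear over this ring. Lemma~\ref{lem:compat} for $P_{s-1}^{\hat\jmath}\to P_s^{\hat\jmath}$ with $j<s$, together with \eqref{eq:les} for $Q=P_{s-1}$, $f=f_s$, gives:
\begin{equation}\label{eq:step}
\begin{array}{l}
\operatorname{res}:\operatorname{Ext}^*_{P_s\otimes R}(F,Y)\to\operatorname{Ext}^*_{P_{s-1}\otimes R}(F,Y)\text{ is linear over }k[\chi_1,\dots,\chi_{s-1}],\\
\text{its kernel is }\chi_s\operatorname{Ext}^*_{P_s\otimes R}(F,Y)\text{, and if it is onto, then }\chi_s\text{ is injective.}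
\end{array}
\end{equation}

We also use the graded form of Nakayama's lemma: if $R'$ is a graded ring, $E$ is a graded $R'[\chi]$-module with $\deg\chi=2$ and $E^i=0$ for $i\ll0$, then homogeneous elements whose images generate $E/\chi E$ over $R'$ generate $E$ over $R'[\chi]$. Indeed, if $E'$ is the submodule they generate, then $E^i=E'^i+\chi E^{i-2}$, and one inducts on $i$.

\begin{lemma}\label{lem:fg}
Let $G\in D^b(A)$, let $R$ be a noetherian $k$-algebra, and let $Y$ be a bounded complex of $A\otimes R$-modules whose cohomology is finitely generated over $R$. Then $\operatorname{Ext}^*_A(G,Y)$ is a finitely generated $R[\chi_1,\dots,\chi_c]$-module.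
\end{lemma}

\begin{proof}
Let $E_s=\operatorname{Ext}^*_{P_s}(G,Y)$. The ring $R$ acts on $E_s$ by composition with the multiplication maps $Y\to Y$; this action commutes with the $\chi_j$ and with restriction. We show by induction that $E_s$ is finitely generated over $R[\chi_1,\dots,\chi_s]$.

Consider the objects $G'\in D(P)$ for which $\operatorname{Ext}_P^*(G',Y)$ is a finitely generated $R$-module. They include $P$, as $\operatorname{Ext}^*_P(P,Y)=H^*(Y)$, and they are closed under shifts, finite sums, summands and, since $R$ is noetherian, cones. By Hilbert's syzygy theorem $G$ is isomorphic in $D(P)$ to a bounded complex of finitely generated projective modules, which is built from its terms by finitely many cones. This proves the case $s=0$.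

Let $s\ge1$. By \eqref{eq:step}, $E_s/\chi_sE_s$ is isomorphic to a submodule of $E_{s-1}$ over the noetherian ring $R[\chi_1,\dots,\chi_{s-1}]$, so it is finitely generated. As $G$ and $Y$ have bounded cohomology, $E_s$ vanishes in degrees $\ll0$, and graded Nakayama finishes the step.
\end{proof}

\section{A test module and its Ext algebra}\label{sec:test}

We need a module $N$ that moves in an $(r-1)$-dimensional family and whose self-extensions over $A$ can be computed completely. Let $\kappa/k$ be a finite field extension, write $P_\kappa=P\otimes\kappa$ and $A_\kappa=A\otimes\kappa$, and let $a_2,\dots,a_r\in\kappa$. Put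
\[
g_1=x_1^r,\qquad g_i=x_i-a_ix_1\ \ (2\le i\le r),\qquad g_{r+j}=y_j\ \ (1\le j\le e),
\]
$J=(g_1,\dots,g_{r+e})\subset P_\kappa$ and $N=P_\kappa/J=\kappa[t]/(t^r)$. Here $x_1$ acts as $t$, $x_i$ as $a_it$, and $y_j$ as $0$: the module $N$ is the ring of functions on the infinitesimal neighborhood of length $r$ of the origin on the line with direction $(1,a_2,\dots,a_r,0,\dots,0)$. A monomial of degree $r$ in the $x_i$ acts on $N$ as a multiple of $t^r=0$, so $(x_1,\dots,x_r)^r+(y_1,\dots,y_e)\subset J$. The hypothesis of Theorem~\ref{thm:lower} therefore gives, for every choice of $\kappa$ and $a$,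
\begin{equation}\label{eq:J2}
f_1,\dots,f_c\in J^2 .
\end{equation}
In particular $N$ is an $A_\kappa$-module. Over the polynomial ring the Koszul complex computes everything.

\begin{lemma}\label{lem:koszul}
Let $\theta_1,\dots,\theta_{r+e}$ be the standard basis of $N^{r+e}$. There is an isomorphism of graded $N$-modules $\operatorname{Ext}^*_{P_\kappa}(N,N)\cong\Lambda^*_N(N^{r+e})$ such that:
\begin{enumerate}
\item[(a)] the product of $v_1,\dots,v_m\in\operatorname{Ext}^1=N^{r+e}$ corresponds to $\pm v_1\wedge\dots\wedge v_m$;
\item[(b)] the class of an extension $0\to N\xrightarrow{\iota}V\to N\to0$ is $\pm\sum_in_i\theta_i$, where $\iota(n_i)=g_i\tilde1$ and $\tilde1\in V$ lifts $1\in N$.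
\end{enumerate}
\end{lemma}

\begin{proof}
The elements $x_1,g_2,\dots,g_{r+e}$ are coordinates on $P_\kappa$, so $g_1,\dots,g_{r+e}$ is a regular sequence. For $v\in P_\kappa^{r+e}$ let $\iota_v$ be the antiderivation of the exterior algebra over $P_\kappa$ on $e_1,\dots,e_{r+e}$ with $\iota_v(e_i)=v_i$. The Koszul complex $K$, with $K^{-m}=\Lambda^m(P_\kappa^{r+e})$ and differential $\iota_g$, is a free resolution of $N$. The $g_i$ kill $N$, so $\operatorname{Hom}_{P_\kappa}(K,N)$ has zero differential and $\operatorname{Ext}^m=\operatorname{Hom}_{P_\kappa}(K^{-m},N)$. We identify this with $\Lambda^m_N(N^{r+e})$ by letting $v_1\wedge\dots\wedge v_m$ send $e_{i_1}\wedge\dots\wedge e_{i_m}$ to $\det\big((v_a)_{i_b}\big)_{a,b}$.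

(a) Lift each $v_a$ to $P_\kappa^{r+e}$. Since $\iota_v\iota_g=-\iota_g\iota_v$ and $K[1]$ has differential $-\iota_g$, the map $\iota_v$ is a chain map $K\to K[1]$. Followed by the augmentation it sends $e_i$ to $v_i\bmod J$, so it represents the class $v$. The product of $v_1,\dots,v_m$ is then represented by $\iota_{v_1}\cdots\iota_{v_m}:K^{-m}\to K^0\to N$. Expanding the antiderivations one after another is the Laplace expansion, so this map sends $e_{i_1}\wedge\dots\wedge e_{i_m}$ to $\pm\det\big((v_a)_{i_b}\big)$, with a sign depending only on $m$.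

(b) Up to sign, the class of an extension is found by lifting the augmentation $K^0\to N$ to $K^0\to V$ and composing with $K^{-1}\to K^0$; the composite lands in $\iota(N)$. The lift $1\mapsto\tilde1$ gives $e_i\mapsto g_i\tilde1$.
\end{proof}

The passage from $P_\kappa$ to $A_\kappa$ is where \eqref{eq:J2} is used. It makes all Ext classes over $P_\kappa$ come from $A_\kappa$, and this forces the sequences \eqref{eq:les} to break into short exact pieces.

\begin{proposition}\label{prop:free}
Let $E=\operatorname{Ext}^*_{A_\kappa}(N,N)$ and $E_0=\operatorname{Ext}^*_{P_\kappa}(N,N)$.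
\begin{enumerate}
\item[(a)] The restriction map $E\to E_0$ is surjective.
\item[(b)] Any family of homogeneous elements of $E$ that maps to a $\kappa$-basis of $E_0$ is a basis of $E$ over $\kappa[\chi_1,\dots,\chi_c]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Restriction is a ring homomorphism, and by Lemma~\ref{lem:koszul}(a) the ring $E_0$ is generated by degrees $0$ and $1$. In degree $0$ both sides are $\operatorname{End}(N)=N$. A class of degree $1$ is given by an extension $0\to N\to V\to N\to0$ of $P_\kappa$-modules. As $J$ kills both ends, $JV\subset N$ and $J^2V=0$. By \eqref{eq:J2}, $V$ is an $A_\kappa$-module, so the class is restricted from $A_\kappa$.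

(b) Let $E_s=\operatorname{Ext}^*_{P_s\otimes\kappa}(N,N)$, so $E_c=E$. Since $E_c\to E_0$ factors through $E_s$, each $E_s$ contains homogeneous families that map to a $\kappa$-basis of $E_0$. We show by induction on $s$ that every such family $\{e_\alpha\}\subset E_s$ is a basis over $\kappa[\chi_1,\dots,\chi_s]$; for $s=0$ there is nothing to prove. By induction the images $\bar e_\alpha\in E_{s-1}$ form a basis over $\kappa[\chi_1,\dots,\chi_{s-1}]$. By \eqref{eq:step} with $R=\kappa$, the map $E_s\to E_{s-1}$ is linear over this ring, hence onto; so $\chi_s$ is injective on $E_s$ and $E_s/\chi_sE_s\cong E_{s-1}$. Graded Nakayama shows that the $e_\alpha$ generate $E_s$. Let $\sum c_\alpha e_\alpha=0$ and write $c_\alpha=c_\alpha^0+\chi_sc'_\alpha$ with $c^0_\alpha\in\kappa[\chi_1,\dots,\chi_{s-1}]$. Restriction gives $\sum c^0_\alpha\bar e_\alpha=0$, so all $c^0_\alpha=0$, and injectivity of $\chi_s$ gives $\sum c'_\alpha e_\alpha=0$. Iterating, each $c_\alpha$ is divisible by every power of $\chi_s$, so $c_\alpha=0$.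
\end{proof}

\begin{example}
For $A=k[x,y]/(x^4,y^4)$ and $N=N_a$ as in Section~\ref{sub:family}, $E_0$ has dimensions $2,4,2$ in degrees $0,1,2$, so $E$ is free of rank $8$ over $k[\chi_1,\chi_2]$. Since $x^2$ kills $L/(p-a)^2L$ and $(y-ax)\cdot1=(p-a)t$, the class $\varepsilon_a$ restricts to $\pm t\theta_2\ne0$, so it is a member of a basis.
\end{example}

\section{Proof of the lower bound}\label{sec:proof}

The computations of Section~\ref{sec:test} take place over $\kappa$, while ghosts are tested over $k$. The following lemma, the only place where perfectness is used, connects the two.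

\begin{lemma}\label{lem:faithful}
If $\kappa/k$ is finite and separable, the restriction functor $D(A_\kappa)\to D(A)$ is faithful.
\end{lemma}

\begin{proof}
Write $\kappa=k[T]/(g)$ with $g$ separable and let $\vartheta\in\kappa$ be the class of $T$. Then $\kappa\otimes\kappa=\kappa[T]/(g)=\kappa[T]/(T-\vartheta)\times\kappa[T]/(g/(T-\vartheta))$, and multiplication $\kappa\otimes\kappa\to\kappa$ is the first projection. The idempotent $\sum u_i\otimes v_i$ of the first factor maps to $1$ and is killed by the kernel of multiplication, so $\sum u_iv_i=1$ and $\sum\lambda u_i\otimes v_i=\sum u_i\otimes v_i\lambda$ for $\lambda\in\kappa$. For a complex $F$ of $A_\kappa$-modules, $z\mapsto\sum u_i\otimes v_iz$ is therefore an $A_\kappa$-linear section of the counit $\mu:\kappa\otimes F\to F$, $\lambda\otimes z\mapsto\lambda z$. Under the adjunction $\operatorname{Hom}_{D(A)}(F,F')=\operatorname{Hom}_{D(A_\kappa)}(\kappa\otimes F,F')$ the restriction of $\varphi:F\to F'$ corresponds to $\varphi\mu$, and $\varphi\mu=0$ implies $\varphi=0$.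
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Fix $G\in D^b(A)$. We construct a chain of $c+r-1$ $G$-ghosts as in Corollary~\ref{cor:ghost}.

\medskip\noindent\emph{Step 1: the family and a general point.}
Let $R=k[p_2,\dots,p_r]$ and $L=R[t]/(t^r)$, with $x_1$ acting as $t$, $x_i$ as $p_it$ for $2\le i\le r$, and $y_j$ as $0$. The ideals $(x_1,\dots,x_r)^r$ and $(y_1,\dots,y_e)$ act by zero, hence so do the $f_i$, and $L$ is an $A\otimes R$-module that is free of rank $r$ over $R$. By Lemma~\ref{lem:fg}, $E_G=\operatorname{Ext}^*_A(G,L)$ is finitely generated over $R[\chi_1,\dots,\chi_c]$. Generic freeness \cite[Thm.~24.1]{Mat} states that for a noetherian domain $R$, a finitely generated $R$-algebra $S$ and a finitely generated $S$-module $E$ there is $0\ne h\in R$ with $E_h$ free over $R_h$. Choose such an $h$ for $E_G$. This one polynomial handles all cohomological degrees.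

Choose $a=(a_2,\dots,a_r)\in\bar k^{\,r-1}$ with $h(a)\ne0$ and let $\kappa=k(a_2,\dots,a_r)$, a finite separable extension of $k$ because $k$ is perfect. Let $N$ be the module of Section~\ref{sec:test} for this $a$. Put $\rho_i=p_i-a_i$, and let $O$ be the localization of $\kappa[p_2,\dots,p_r]$ at $(\rho_2,\dots,\rho_r)$. Then $R\to O$ is flat and $h$ is a unit of $O$. Let $\mathcal L=L\otimes_RO=O[t]/(t^r)$, an $A\otimes O$-module and in particular an $A_\kappa$-module. If $\Pi\to G$ is a bounded above resolution by finitely generated free $A$-modules, then $\operatorname{Hom}_A(\Pi,\mathcal L)=\operatorname{Hom}_A(\Pi,L)\otimes_RO$, both being finite sums of copies of $\mathcal L$ in each degree. By flatness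
\[
\operatorname{Ext}^*_A(G,\mathcal L)=E_G\otimes_RO=(E_G)_h\otimes_{R_h}O ,
\]
which is a free $O$-module.

\medskip\noindent\emph{Step 2: $r-1$ ghosts from the parameters.}
For $1\le i\le r$ let $O_i=O/(\rho_2,\dots,\rho_i)$ and $L_i=O_i[t]/(t^r)$. Then $L_1=\mathcal L$, $O_r=\kappa$ and $L_r=N$. Each $O_{i-1}$ is a localization of $\kappa[p_i,\dots,p_r]$, hence a domain in which $\rho_i\ne0$. So for $2\le i\le r$ there are exact sequences of $A\otimes O$-modules
\begin{equation}\label{eq:Li}
0\to L_{i-1}\xrightarrow{\rho_i}L_{i-1}\to L_i\to0 ,
\end{equation}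
with connecting morphisms $\delta_i:L_i\to L_{i-1}[1]$ in $D(A_\kappa)$. We claim that $\operatorname{Ext}^*_A(G,L_i)$ is free over $O_i$ and that each $\delta_i$ is $G$-ghost in $D(A)$. Freeness for $i=1$ is Step~1. If $\operatorname{Ext}_A^*(G,L_{i-1})$ is free over $O_{i-1}$, then $\rho_i$ is injective on it. In the long exact sequence of \eqref{eq:Li} the image of $\operatorname{Ext}_A^*(G,\delta_i)$ is the kernel of $\rho_i$, so $\delta_i$ is ghost, and $\operatorname{Ext}_A^*(G,L_i)=\operatorname{Ext}^*_A(G,L_{i-1})/\rho_i$ is free over $O_i$.

\medskip\noindent\emph{Step 3: their composite is a basis element.}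
To detect the composite of the $\delta_i$, project it back to $N$. Let $q_i:L_i\to N$ be the projections and
\[
\omega=q_1\delta_2\delta_3\cdots\delta_r\in E^{r-1},\qquad E=\operatorname{Ext}^*_{A_\kappa}(N,N).
\]
For $2\le i\le r$ let $V_i=\mathcal L/(\rho_j\ (j\ne i),\ \rho_i^2)\mathcal L=\kappa[\rho_i,t]/(\rho_i^2,t^r)$, the first-order deformation of $N$ in the $i$-th direction, and let $\varepsilon_i\in E^1$ be the class of $0\to N\xrightarrow{\rho_i}V_i\to N\to0$. The projections $q_{i-1}$, $L_{i-1}\to V_i$ and $q_i$ form a morphism from \eqref{eq:Li} to this sequence, so $q_{i-1}\delta_i=\varepsilon_iq_i$. Applying this for $i=2,\dots,r$ and using $q_r=\mathrm{id}_N$ we get $\omega=\varepsilon_2\varepsilon_3\cdots\varepsilon_r$.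

In $V_i$ we have $g_1\cdot1=t^r=0$, $g_{r+j}\cdot1=0$, and $g_j\cdot1=(p_j-a_j)t=\rho_jt$ for $2\le j\le r$, which is $\rho_it$ for $j=i$ and $0$ otherwise. By Lemma~\ref{lem:koszul}(b), $\varepsilon_i$ restricts to $\pm t\theta_i$ in $E_0^1$, and by Lemma~\ref{lem:koszul}(a), $\omega$ restricts to
\[
\pm t^{\,r-1}\,\theta_2\wedge\dots\wedge\theta_r\in\Lambda^{r-1}_N(N^{r+e}).
\]
This is nonzero because $t^{r-1}\ne0$ in $N=\kappa[t]/(t^r)$. Complete it to a homogeneous $\kappa$-basis of $E_0$ and lift the other members by Proposition~\ref{prop:free}(a). By Proposition~\ref{prop:free}(b), $\omega$ is a member of a homogeneous basis $\{e_\alpha\}$ of $E$ over $\kappa[\chi_1,\dots,\chi_c]$. (If $r=1$, then $R=\kappa=k$, there are no $\delta_i$, and $\omega=\mathrm{id}_N$.)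

\medskip\noindent\emph{Step 4: $c$ ghosts from the equations.}
We repeat the construction of Proposition~\ref{prop:factor}, once for each operator. Put $U_0=N$, and suppose that $U_{s-1}\in D^{\mathrm{bd}}(A_\kappa)$ has finite-dimensional cohomology, where $1\le s\le c$. By Lemma~\ref{lem:fg} with $R=k$, the module $\operatorname{Ext}^*_A(G,U_{s-1})$ is finitely generated over the noetherian ring $k[\chi_1,\dots,\chi_c]$. The elements killed by some power of $\chi_s$ form a submodule, which is finitely generated and hence killed by $\chi_s^{b_s}$ for some $b_s\ge0$. Define $U_s$ by a triangle in $D(A_\kappa)$,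
\begin{equation}\label{eq:Us}
U_s\xrightarrow{\ \pi_s\ }U_{s-1}\xrightarrow{\chi_s^{b_s+1}}U_{s-1}[2b_s+2]\to U_s[1].
\end{equation}
Its cohomology is again bounded and finite-dimensional. The map $\gamma_s=\chi_s^{b_s}\pi_s:U_s\to U_{s-1}[2b_s]$ is $G$-ghost in $D(A)$. Indeed, let $\varphi:G\to U_s[i]$ be a morphism in $D(A)$. By Proposition~\ref{prop:chi}(b) the operator $\chi_s$ over $A_\kappa$ restricts to $\chi_s$ over $A$, so \eqref{eq:Us} gives $\chi_s^{b_s+1}\pi_s\varphi=0$, and then $\chi_s^{b_s}\pi_s\varphi=0$ by the choice of $b_s$.

\medskip\noindent\emph{Step 5: the composite is nonzero.}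
With $b=\sum b_s$, consider the chain of $c+r-1$ $G$-ghosts
\[
U_c\xrightarrow{\gamma_c}\cdots\xrightarrow{\gamma_1}N[2b]\xrightarrow{\delta_r}\cdots\xrightarrow{\delta_2}\mathcal L[2b+r-1]
\]
with composite $\Phi_0$. The object $U_c$ lies in $D^b(A)$, as its cohomology is bounded and finite-dimensional over $k$; the modules $L_i$ need not be finitely generated over $A$, which Corollary~\ref{cor:ghost} allows. It remains to show $\Phi_0\ne0$ in $D(A)$. By Lemma~\ref{lem:faithful} it suffices to show that $\Phi=q_1\Phi_0=\omega\gamma_1\cdots\gamma_c$ is nonzero in $D(A_\kappa)$. Since the $\chi_s$ commute with all morphisms,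
\[
\Phi=\big(\chi_1^{b_1}\cdots\chi_c^{b_c}\omega\big)\,\pi_1\cdots\pi_c .
\]

Let $\bar E_s=E/(\chi_1^{b_1+1},\dots,\chi_s^{b_s+1})E$. It has a $\kappa$-basis consisting of the elements $\chi_1^{j_1}\cdots\chi_c^{j_c}e_\alpha$ with $j_i\le b_i$ for $i\le s$. We claim that composition with $\pi_1\cdots\pi_s$ induces an isomorphism of $\kappa[\chi_1,\dots,\chi_c]$-modules $\bar E_s\cong\operatorname{Ext}^*_{A_\kappa}(U_s,N)$. For $s=0$ this is the definition. For $s\ge1$ write $m=b_s+1$ and $F^*=\operatorname{Ext}^*_{A_\kappa}(U_{s-1},N)\cong\bar E_{s-1}$. The triangle \eqref{eq:Us} gives an exact sequence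
\[
F^{i-2m}\xrightarrow{\chi_s^m}F^i\xrightarrow{\pi_s^*}\operatorname{Ext}^i_{A_\kappa}(U_s,N)\to F^{i+1-2m}\xrightarrow{\pm\chi_s^m}F^{i+1}.
\]
Multiplication by $\chi_s^m$ maps the basis of $\bar E_{s-1}$ injectively into itself, so it is injective on $F^*$. Hence $\pi_s^*$ is onto with kernel $\chi_s^mF^*$, which proves the claim.

Under the isomorphism for $s=c$, the morphism $\Phi$ corresponds to the class of $\chi_1^{b_1}\cdots\chi_c^{b_c}\omega$, which by Step~3 is a member of the basis of $\bar E_c$. So $\Phi\ne0$, and Corollary~\ref{cor:ghost} gives $\dim D^b(A)\ge c+r-1$.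
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Regularity in every order is used to define $\chi_j$ over each $P_s$ for all $j\le s$. Perfectness makes $\kappa/k$ separable; if $k$ is infinite one can take $a\in k^{r-1}$ and $\kappa=k$, so the extension is needed only over finite fields, where $h$ may vanish at all rational points. The exponent $r$ in $(x_1,\dots,x_r)^r$ comes from Step~3: each $\varepsilon_i$ costs one factor $t$, so $t^{r-1}$ must be nonzero in $N$.

The square in the hypothesis gives \eqref{eq:J2}, and it cannot simply be dropped. For $r=c=1$, $e=0$, $f=x_1$ we have $A=k$, of dimension $0$. More instructive is $A=k[x,y]/(x^2,y^2)$ with maximal ideal $\mathfrak m$ and $r=c=2$. A bounded complex $F$ of finitely generated modules has the filtration $F\supset\mathfrak mF\supset\mathfrak m^2F\supset\mathfrak m^3F=0$, whose subquotients are complexes of vector spaces; so $D^b(A)=\langle k\rangle_3$, the dimension is at most $2<c+r-1$, and \eqref{eq:question} holds for $X=Y=\operatorname{Spec}k[x]/(x^2)$. The modules $N_a=A/(y-ax)$ and the nonzero classes $\varepsilon_a$ still exist.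 What fails is Proposition~\ref{prop:free}(b). The ideal $(y\mp ax)$ is spanned by $y\mp ax$ and $xy$, and $(y-ax)(y+ax)=0$, so by counting dimensions each of $y\pm ax$ generates the annihilator of the other. Thus $N_a$ has a free resolution with all terms equal to $A$, the spaces $\operatorname{Ext}^i_A(N_a,N_a)$ have dimension at most $2$, and their sum cannot be free over a polynomial ring in two variables.
\end{remark}

\section{Products of truncated polynomial rings}\label{sec:trunc}

Let $A=\bigotimes_{i=1}^cA_i$ with $A_i=k[x_i]/(x_i^{n_i})$ and all $n_i\ge2$. Rings of finite global dimension have an easy upper bound for the dimension. The ring $A$ is not among them, but $D^b(A)$ is the image of $D^b(\Gamma)$ for an endomorphism ring $\Gamma$ of global dimension at most $2c$.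

\begin{lemma}\label{lem:gldim}
Let $\Gamma$ be a right noetherian ring such that every finitely generated right module has projective dimension at most $g$. Then the bounded derived category $D^b(\Gamma)$ of finitely generated right modules equals $\langle\Gamma\rangle_{g+1}$.
\end{lemma}

\begin{proof}
For a projective module $Q$ one has $\operatorname{Hom}(Q[-i],F)=\operatorname{Hom}_\Gamma(Q,H^i(F))$. Let $F=F_0\in D^b(\Gamma)$. Given $F_j$, this formula provides a finite sum $Q_j$ of shifts of finitely generated projectives and a map $Q_j\to F_j$ that is onto on cohomology. Let $F_{j+1}$ be its cone. The long exact sequence gives $H^i(F_{j+1})\cong\ker\big(H^{i+1}(Q_j)\to H^{i+1}(F_j)\big)$, a syzygy of $H^{i+1}(F_j)$. Passing to a syzygy lowers positive projective dimension by one and preserves projectivity, so $H^*(F_g)$ is projective. The formula then gives an isomorphism $\bigoplus_iH^i(F_g)[-i]\to F_g$, so $F_g\in\langle\Gamma\rangle_1$. If $g=0$ we are done. Otherwise define $C_j$ by triangles $C_j\to F\to F_j\to C_j[1]$. The octahedral axiom for $F\to F_j\to F_{j+1}$ gives triangles $C_j\to C_{j+1}\to Q_j\to C_j[1]$,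 and $C_0=0$. So $C_j\in\langle\Gamma\rangle_j$ for $j\ge1$, and $F\in\langle\Gamma\rangle_g*\langle\Gamma\rangle_1\subset\langle\Gamma\rangle_{g+1}$.
\end{proof}

\begin{proposition}\label{prop:upper}
If all $n_i\ge2$, then $\dim D^b(A)\le2c$.
\end{proposition}

\begin{proof}
Modules over endomorphism rings are finitely generated right modules.

\emph{One factor.} Let $A_1=k[x]/(x^n)$, $M_{(j)}=k[x]/(x^j)$, $M=\bigoplus_{j=1}^nM_{(j)}$ and $\Gamma_1=\operatorname{End}_{A_1}(M)$. The functor $\operatorname{Hom}_{A_1}(M,-)$ is an equivalence from $\operatorname{add}M$ to the finitely generated projective $\Gamma_1$-modules. So a $\Gamma_1$-module $Y$ is the cokernel of $\operatorname{Hom}(M,\psi)$ for some $\psi:M'\to M''$ in $\operatorname{add}M$. By left exactness,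
\[
0\to\operatorname{Hom}(M,\ker\psi)\to\operatorname{Hom}(M,M')\to\operatorname{Hom}(M,M'')\to Y\to0
\]
is exact, and $\ker\psi\in\operatorname{add}M$ because every finitely generated $A_1$-module is. Hence $Y$ has projective dimension at most $2$.

View elements of $\Gamma_1$ as matrices of maps $M_{(i)}\to M_{(j)}$, and let $I_1$ be the set of matrices none of whose entries is an isomorphism, that is, whose diagonal entries lie in $(x)\subset\operatorname{End}(M_{(j)})=k[x]/(x^j)$. A composite $M_{(i)}\to M_{(j)}\to M_{(i)}$ with $j\neq i$ is not an isomorphism, as otherwise $M_{(i)}$ would be a summand of the indecomposable module $M_{(j)}$. So taking diagonal entries modulo $x$ is a ring homomorphism $\Gamma_1\to k^n$ with kernel $I_1$. The ideal $I_1$ is nilpotent. Indeed, a non-isomorphism $M_{(i)}\to M_{(j)}$ either has image in $xM_{(j)}$ or is onto with $j<i$. Among $n$ consecutive non-isomorphisms at least one is of the first kind, so a composite of $n^2$ of them has image in $x^nM_{(j)}=0$.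

\emph{The product.} Let $M_i$, $\Gamma_i$, $I_i$ be these objects for $A_i$, and let $\mathbb M=M_1\otimes\dots\otimes M_c$ and $\Gamma=\Gamma_1\otimes\dots\otimes\Gamma_c$. The natural map $\Gamma\to\operatorname{End}_A(\mathbb M)$ is an isomorphism: a map from $\bigotimes k[x_i]/(x_i^{j_i})$ to $\bigotimes k[x_i]/(x_i^{j'_i})$ is an element of the target killed by all $x_i^{j_i}$, and these elements are spanned by the monomials whose $i$-th factor is killed by $x_i^{j_i}$ for each $i$. The kernel of $\Gamma\to\bigotimes\Gamma_i/I_i\cong k^{n_1\cdots n_c}$ is a finite sum of nilpotent ideals, hence nilpotent, so it kills every simple module. Thus the simple $\Gamma$-modules are the one-dimensional modules $S_1\otimes\dots\otimes S_c$ with $S_i$ simple over $\Gamma_i$. The tensor product over $k$ of projective resolutions of length at most $2$ is a projective resolution of length at most $2c$. Every finitely generated $\Gamma$-module has a finite composition series, so it too has projective dimension at most $2c$. By Lemma~\ref{lem:gldim}, $D^b(\Gamma)=\langle\Gamma\rangle_{2c+1}$.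

\emph{Back to $A$.} The module $A$ is a direct summand of $\mathbb M$. Let $\epsilon\in\Gamma$ be the projection onto it, so that $\epsilon\Gamma\epsilon=\operatorname{End}_A(A)=A$. The functor $Y\mapsto Y\epsilon$ from $\Gamma$-modules to $A$-modules is exact and induces an exact functor $D^b(\Gamma)\to D^b(A)$. It is essentially surjective: for a bounded complex $F$ of finitely generated $A$-modules, apply $\operatorname{Hom}_A(\mathbb M,-)$ termwise and note that $\operatorname{Hom}_A(\mathbb M,F)\epsilon=\operatorname{Hom}_A(A,F)=F$. Hence $D^b(A)=\langle\Gamma\epsilon\rangle_{2c+1}$.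
\end{proof}

To apply Theorem~\ref{thm:lower} we note that nonconstant polynomials $f_1,\dots,f_c$ in pairwise disjoint sets of variables form a sequence that is regular in every order: if $P^{(i)}$ is the polynomial ring in the $i$-th set and $j\notin I$, then $P/(f_i:i\in I)$ is the tensor product of $P^{(j)}$ with a nonzero $k$-algebra, hence free over the domain $P^{(j)}$, and $f_j$ is a nonzerodivisor on it.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:more}(a)]
The factors have dimension $1$ by Proposition~\ref{prop:factor}, and $X_1\times\dots\times X_c=\operatorname{Spec}A$. If $n_i\ge2c$, then $f_i=x_i^{n_i}\in(x_1,\dots,x_c)^{2c}=\big((x_1,\dots,x_c)^c\big)^2$, and Theorem~\ref{thm:lower} with $r=c$, $e=0$ gives $\dim D^b(A)\ge2c-1$. The upper bound is Proposition~\ref{prop:upper}. Since $\sum\dim D^b(X_i)=c$, the defect is at least $c-1$. A constant $C$ as in the statement satisfies $2c-1\le Cc$ for all $c$, so $C\ge2$; and for arbitrary $n_i\ge2$ we have $\dim D^b(A)\le2c=2\sum\dim D^b(X_i)$. Theorem~\ref{thm:main} is the case $c=2$.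
\end{proof}

\section{The curves $v^2=u^n$}\label{sec:curves}

For odd $m\ge1$ let $S_m=k[s^2,s^m]\subset k[s]$, so that $k[s]=S_1\supset S_3\supset S_5\supset\cdots$, and let $D=k[u]$ with $u=s^2$. The ring $k[u,v]/(v^2-u^m)$ is free over $D$ on $1,v$, and $v\mapsto s^m$ sends the basis $u^i,u^iv$ to distinct monomials, because $m$ is odd. So $S_m\cong k[u,v]/(v^2-u^m)$, and an $S_m$-module is a $D$-module with an operator $v$ satisfying $v^2=u^m$. It is torsion-free over $S_m$ if and only if it is torsion-free over $D$: a nonzero $\alpha+\beta v$ with $\alpha,\beta\in D$ divides $(\alpha+\beta v)(\alpha-\beta v)=\alpha^2-\beta^2u^m$, a nonzero element of $D$.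

Fix an odd $n$. The ring $S_n$ has infinitely many indecomposable modules of finite length, so the argument of Proposition~\ref{prop:factor} does not apply directly. But the complexes can be chosen with torsion-free terms, and for torsion-free modules a finite list suffices.

\begin{lemma}\label{lem:tf}
Let $M=S_1\oplus S_3\oplus\dots\oplus S_n$. Every finitely generated torsion-free $S_n$-module $Y$ lies in $\operatorname{add}M$.
\end{lemma}

\begin{proof}
\emph{Reduction to local statements.} Let $\mathcal J\subset\operatorname{End}_{S_n}(Y)$ be the $D$-submodule of finite sums of composites $Y\to M\to Y$. Then $Y\in\operatorname{add}M$ if and only if $\mathrm{id}_Y\in\mathcal J$, and this holds if and only if it holds after localizing at every maximal ideal $\mathfrak n$ of $D$. As $M$ and $Y$ are finitely generated over a noetherian ring, the Hom modules commute with localization. So it suffices to show $Y_{\mathfrak n}\in\operatorname{add}M_{\mathfrak n}$ for all $\mathfrak n$.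

\emph{Away from the cusp.} If $\mathfrak n\ne(u)$, then $u$ is a unit in $D_{\mathfrak n}$, and $S_n[u^{-1}]=k[s,s^{-1}]$ because $s=s^n/u^{(n-1)/2}$. So $(S_n)_{\mathfrak n}$ is a localization of a principal ideal domain, and $Y_{\mathfrak n}$ is free over it.

\emph{At the cusp.} Let $D'=D_{(u)}$, a discrete valuation ring with residue field $k$, and $S'_m=S_m\otimes_DD'$. We prove: if $Y$ is a finitely generated free $D'$-module with an operator $v$ satisfying $v^2=u^m$, $m$ odd, then $Y\in\operatorname{add}(S'_1\oplus\dots\oplus S'_m)$ as an $S'_m$-module. We induct on $m$ and, for fixed $m$, on the rank. For $m=1$, $S'_1$ is a localization of $k[s]$, a principal ideal domain, and $Y$ is free. Let $m\ge3$ and $Y\ne0$.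

Suppose $vY\subset uY$. Then $v'=v/u$ is an operator on $Y$, and $v'^2=u^{m-2}$ because $u^2v'^2=u^m$ and $Y$ is torsion-free. By induction $Y\in\operatorname{add}(S'_1\oplus\dots\oplus S'_{m-2})$ over $S'_{m-2}$, with $s^{m-2}$ acting as $v'$. Since $s^m=us^{m-2}$ acts as $uv'=v$, restriction along $S'_m\subset S'_{m-2}$ gives the claim.

Otherwise pick $w\in Y$ with $vw\notin uY$; we split off a copy of $S'_m$ generated by $w$. If $\alpha w+\beta vw\in uY$ with $\alpha,\beta\in k$, applying $v$ gives $\alpha vw+\beta u^mw\in uY$, so $\alpha=0$, and then $\beta=0$. Thus $w,vw$ are linearly independent in $Y/uY$, and by Nakayama's lemma they are part of a $D'$-basis of $Y$. Choose a $D'$-linear map $\varphi:Y\to D'$ with $\varphi(w)=0$ and $\varphi(vw)=1$, and define $\pi:Y\to S'_m$ by $\pi(z)=\varphi(vz)+v\varphi(z)$. Then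
\[
\pi(vz)=u^m\varphi(z)+v\varphi(vz)=v\pi(z),\qquad\pi(w)=1,
\]
so $\pi$ is $S'_m$-linear and split by $1\mapsto w$. Hence $Y\cong S'_m\oplus\ker\pi$, where $\ker\pi$ is free over $D'$ of smaller rank.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
We have $X=\operatorname{Spec}S_n$. Tensor products over $k$ preserve injections, so $S_n^{\otimes c}\subset k[s_1,\dots,s_c]$ is a domain and $X^c$ is integral.

\emph{Lower bounds.} Apply Theorem~\ref{thm:lower} with $r=e=c$, $x_i=u_i$, $y_i=v_i$ and $f_i=v_i^2-u_i^n$. These polynomials involve disjoint sets of variables, so the sequence is regular in every order (Section~\ref{sec:trunc}). Both $v_i^2$ and $u_i^n$ lie in $\big((u_1,\dots,u_c)^c+(v_1,\dots,v_c)\big)^2$, the latter because $n\ge2c$. Hence $\dim D^b(X^c)\ge2c-1$. The same argument with one factor gives $\dim D^b(X)\ge1$.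

\emph{Upper bound.} Let $F\in D^b(S_n)$ and let $\Pi$ be a bounded above complex of finitely generated free modules isomorphic to $F$. Choose $a$ with $H^i(\Pi)=0$ for $i<a$, and let $F'$ be the complex $0\to\mathcal B^a\to\Pi^a\to\Pi^{a+1}\to\cdots$ with $\mathcal B^a=\operatorname{im}(\Pi^{a-1}\to\Pi^a)$ in degree $a-1$. The natural map $\Pi\to F'$ is a quasi-isomorphism: in degrees $\ge a$ cycles and boundaries agree, and in degrees $<a$ both complexes are exact. The complex $F'$ is bounded with finitely generated torsion-free terms, so its cycles and boundaries are torsion-free and lie in $\operatorname{add}M$ by Lemma~\ref{lem:tf}. Lemma~\ref{lem:ZB} gives $F\in\langle M\rangle_2$. Hence $\dim D^b(X)=1$.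

For $c=2$ and odd $n\ge5$ we obtain $\dim D^b(X\times X)\ge3>1+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMR}
L. Costa, R.M. Mir\'o-Roig, \emph{Cohomological characterization of vector bundles on multiprojective spaces}, arXiv:math/0609559 (2006).

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
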